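# Walks that return to infinite percolation clusters: exponential decay from non-uniqueness

## 1. Percolation on the four-regular tree

Take the free group $F_2=\langle a,b\rangle$ with $S=\{a^{\pm1},b^{\pm1}\}$. Its Cayley graph is the tree in which every vertex has four neighbors. Fix $p\in(0,1)$, keep each edge with probability $p$ independently of the others, and let $C$ be the connected component (the *cluster*) of the identity $e$. Independently of this, run simple random walk $X_0=e,X_1,X_2,\dots$ on the whole tree, including the deleted edges. With what probability is the walker in $C$ at time $n$?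

A vertex at distance $k$ from $e$ lies in $C$ exactly when the $k$ edges of the unique path to it are kept, which has probability $p^k$. So the probability is $\mathbb E\,p^{|X_n|}$. At time $2$ the walker is back at $e$ with probability $\frac14$ and at distance $2$ otherwise, which gives $\frac14+\frac34p^2$. At time $3$ the distance is $1$ with probability $\frac14+\frac34\cdot\frac14=\frac7{16}$ and $3$ with probability $\frac9{16}$, which gives $\frac7{16}p+\frac9{16}p^3$.

For the exponential rate, condition on one step. If $|X_n|=k\ge1$, the next distance is $k+1$ with probability $\frac34$ and $k-1$ with probability $\frac14$, so the conditional expectation of $p^{|X_{n+1}|}$ is $p^k\lambda(p)$ with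
$$\lambda(p)=\tfrac14\Big(3p+\frac1p\Big).$$
If $k=0$, it is $p$, and $p\le\lambda(p)$ because $\lambda(p)-p=\frac14(\frac1p-p)\ge0$. By induction
$$\mathbb P(X_n\in C)=\mathbb E\,p^{|X_n|}\le\lambda(p)^n.\tag{1}$$
Now $\lambda(p)<1$ means $3p^2-4p+1=(3p-1)(p-1)<0$, that is, $\frac13<p<1$.

This interval has a meaning for percolation. For $p>\frac13$, the cluster of a vertex inside one branch of the tree is a branching process with mean offspring $3p>1$, so it is infinite with some probability $1-\eta>0$. Choose a ray $r_0,r_1,\dots$ in the tree and, for each $i\ge1$, a neighbor $v_i$ of $r_i$ off the ray. The events "the edge $\{r_i,v_i\}$ is deleted and the cluster of $v_i$ in the branch behind it is infinite" concern disjoint sets of edges, and all have probability $(1-p)(1-\eta)$. So almost surely infinitely many of them occur, and they produce distinct infinite clusters. For $\frac13<p<1$ there are thus infinitely many infinite clusters, and for exactly the same parameters (1) shows exponential decay.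

Compare a group and a $p$ for which there is a unique infinite cluster, with $\theta$ the probability that it contains $e$. By Harris's inequality (increasing events are positively correlated), $\gamma$ and $e$ both lie in the infinite cluster, hence in the same cluster, with probability at least $\theta^2$. The probability that the walker is in $C$ then never drops below $\theta^2$.

Is this a general law? On an arbitrary group, when there are infinitely many infinite clusters, does the walk return to its starting cluster with exponentially small probability? The tree computation used the exact formula $p^k$, which is not available in general. We now set up the question properly.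

## 2. Clusters as classes of a subrelation

Let $\Gamma$ be a finitely generated group with finite symmetric generating set $S$, $e\notin S$. Its Cayley graph is $\mathcal G=(\Gamma,E)$ with $E=\{(\gamma,\gamma s):\gamma\in\Gamma,s\in S\}$, where $(a,b)$ and $(b,a)$ are identified. Let $X=\{0,1\}^{E/\sim}$ be the set of $x\colon E\to\{0,1\}$ with $x(a,b)=x(b,a)$. For $x\in X$ let $\mathcal G_x=(\Gamma,x^{-1}(\{1\}))$, and let $C_x(v)$ be the connected component of $v$ in $\mathcal G_x$. With $\mu_p=((1-p)\delta_0+p\delta_1)^{\otimes E/\sim}$, $x\mapsto\mathcal G_x$ is $p$-Bernoulli bond percolation. The group acts on $(X,\mu_p)$, preserving the measure, by $(\gamma x)(a,b)=x(\gamma^{-1}a,\gamma^{-1}b)$, so that $\mathcal G_{\gamma x}=\gamma\,\mathcal G_x$.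

**Definition (orbit relation, cluster subrelation).** Put $\mathcal R=\{(x,\gamma x):x\in X,\gamma\in\Gamma\}$ and
$$\mathcal S=\{(x,\gamma x):x\in X,\ \gamma\in\Gamma,\ e\text{ and }\gamma^{-1}\text{ are connected in }\mathcal G_x\}.$$
Let $U_\infty=\{x:[x]_{\mathcal S}\text{ is infinite}\}$.

The point $\gamma x$ is the configuration $x$ seen from $\gamma^{-1}$, since translating by $\gamma$ brings $\gamma^{-1}$ to $e$. The $\mathcal R$-class of $x$ consists of all views of one configuration, and its $\mathcal S$-class consists of the views from the cluster of $e$.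

**Definition (cospectral radius).** Let $\nu$ be a symmetric probability measure on $\Gamma$. The walk on the $\mathcal R$-class of $x$ moves from $y$ to $\gamma y$ with probability $\nu(\gamma)$. Put
$$p_n(x)=\nu^{*n}\big(\{\gamma:(x,\gamma x)\in\mathcal S\}\big),\qquad\rho^{\mathcal S}_\nu(x)=\limsup_{n\to\infty}p_n(x)^{1/n}.$$

So $p_n(x)$ is the probability that the walk from $x$ is back in $[x]_{\mathcal S}$ at time $n$. (By Abért–Frączyk–Hayes the limit along even times exists for almost every $x$. We work with the limsup.) Throughout, $\Gamma$ is infinite; otherwise there are no infinite clusters. The first lemma translates back to the language of Section 1.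

**Lemma 1.** The action of $\Gamma$ on $(X,\mu_p)$ is essentially free for $p\in(0,1)$. Hence for a.e. $x$: $(x,\gamma x)\in\mathcal S$ if and only if $\gamma^{-1}\in C_x(e)$; $x\in U_\infty$ if and only if $C_x(e)$ is infinite; and
$$p_n(x)=\nu^{*n}(C_x(e)).\tag{2}$$

*Proof.* Let $\gamma\ne e$. If $\gamma$ fixes the edge $\{a,as\}$, then $\gamma a=as$, since $\gamma a=a$ is impossible. So for each vertex $a$ the group element $\gamma$ fixes at most one edge at $a$. Since $\Gamma$ is infinite, $|S|\ge2$, so every vertex has an edge that $\gamma$ moves. Thus $\gamma$ moves infinitely many edges, and we can pick moved edges $\epsilon_1,\epsilon_2,\dots$ such that the pairs $\{\epsilon_i,\gamma^{-1}\epsilon_i\}$ are pairwise disjoint. If $\gamma x=x$, then $x(\epsilon_i)=x(\gamma^{-1}\epsilon_i)$ for all $i$. These are independent events, each of probability $p^2+(1-p)^2<1$, so $\mu_p(\gamma x=x)=0$. As $\Gamma$ is countable, a.e. $x$ has trivial stabilizer. For such $x$ the element $\gamma$ is determined by $\gamma x$, which gives the first claim. Then $\gamma^{-1}\mapsto\gamma x$ is a bijection from $C_x(e)$ to $[x]_{\mathcal S}$,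 which gives the second. Since $\nu^{*n}$ is symmetric, (2) follows. $\square$

For simple random walk on the tree with $\frac13<p<1$, (1) and (2) say $\int p_n\,d\mu_p\le\lambda(p)^n$. For every $r'\in(\lambda(p),1)$ the integral $\int\sum_n(r')^{-n}p_n\,d\mu_p$ is finite, so for a.e. $x$ we have $p_n(x)\le(r')^n$ for all large $n$. Hence $\rho_\nu^{\mathcal S}\le\lambda(p)<1$ almost everywhere.

The question comes from Ben Hayes, "Coamenability and cospectral radius for orbit equivalence relations", arXiv:2410.16480 (2024). Suppose that $\mathcal G_x$ has infinitely many infinite components almost surely, and that $\nu$ is finitely supported and symmetric with $\operatorname{supp}\nu=S$. Is $\rho^{\mathcal S}_\nu(x)<1$ for a.e. $x\in U_\infty$? (There the condition is written $\langle\operatorname{supp}(\nu)\rangle=S$, while the setup and the accompanying corollary use $\operatorname{supp}(\nu)=S$.) The answer is yes, already after averaging over $x$.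

All parameters are realized on one space. Let $\Omega=[0,1]^{E/\sim}$ with the product $\mathbb P$ of Lebesgue measures, coordinates $\mathsf u_\epsilon$, and the action $(\gamma\omega)(a,b)=\omega(\gamma^{-1}a,\gamma^{-1}b)$. For $q\in(0,1)$ let $\omega_q=\{\epsilon:\mathsf u_\epsilon<q\}$. It has law $\mu_q$, it is equivariant ($\omega_q(\gamma\omega)=\gamma\,\omega_q(\omega)$), it increases with $q$, and $\omega_q=\bigcup_{q'<q}\omega_{q'}$. Let $C_q(v)$ be the cluster of $v$ in $\omega_q$, and put
$$\theta(q)=\mathbb P(|C_q(e)|=\infty),\qquad\tau_q(u,w)=\mathbb P(u\leftrightarrow w\text{ in }\omega_q),$$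
$$\psi_q(\gamma)=\mathbb P(e\leftrightarrow\gamma\text{ in }\omega_q,\ |C_q(e)|=\infty).$$

**Theorem A.** Suppose $\mu_p$-a.e. $\mathcal G_x$ has infinitely many infinite components, where $p\in(0,1)$, and $\nu$ is symmetric with $\operatorname{supp}\nu=S$. Then there is $r<1$ with
$$\int_{U_\infty}p_n\,d\mu_p\le\theta(p)\,r^n\qquad\text{for all }n.$$
Consequently $\rho^{\mathcal S}_\nu(x)\le r<1$ for a.e. $x\in U_\infty$.

**Theorem B.** Let $\Gamma$ be infinite, $p\in(0,1)$, $\theta(p)>0$, and let $\nu$ be any symmetric probability measure on $\Gamma$ (possibly of infinite support) whose support generates $\Gamma$.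

1. If there are infinitely many infinite clusters, the conclusion of Theorem A holds for $\nu$. Moreover, the cyclic unitary representation associated with the positive definite function $\psi_p$ has no almost invariant unit vectors.
2. If there is a unique infinite cluster, then $\rho^{\mathcal S}_\nu(x)=1$ for a.e. $x\in U_\infty$, and that representation has a nonzero invariant vector.
3. If there are infinitely many infinite clusters, there are $C<\infty$ and $r_1<1$ with $\sum_\gamma\nu^{*n}(\gamma)\tau_q(e,\gamma)\le Cr_1^n$ for all $n$ and all $q\le p$.

The number of infinite clusters is a.s. $0$, $1$ or $\infty$ (Newman–Schulman). So, when $\theta(p)>0$, Theorem B gives: $\rho^{\mathcal S}_\nu<1$ a.e. on $U_\infty$ if and only if there are infinitely many infinite clusters. By Theorem B.1 the answer to the question is also yes under the reading "$\operatorname{supp}\nu$ generates $\Gamma$".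

Some vocabulary. The cyclic representation of a positive definite function $\psi$ is the unitary representation $U$, unique up to equivalence, with a vector $\xi$ whose translates span a dense subspace and $\langle U_\gamma\xi,\xi\rangle=\psi(\gamma)$. For instance, $\psi\equiv1$ gives the trivial representation and $\psi=\mathbf 1_{\{e\}}$ the left regular representation $\lambda$ on $\ell^2(\Gamma)$. A representation has almost invariant unit vectors if there are unit vectors $f_k$ with $\|U_\gamma f_k-f_k\|\to0$ for each $\gamma$. The group $\Gamma$ is nonamenable if and only if $|\partial F|\ge c|F|$ for some $c>0$ and all finite $F\subset\Gamma$, where $\partial F$ is the edge boundary. Let $p_c=\inf\{q:\theta(q)>0\}$, let $d$ be the graph metric, and write $|\gamma|=d(e,\gamma)$.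

We use the following published results.

* (K) Kesten: if $\Gamma$ is nonamenable and $\nu$ is symmetric with generating support, then $\|\lambda(\nu)\|_{\ell^2(\Gamma)}<1$.
* (BLPS) Benjamini–Lyons–Peres–Schramm, *Ann. Probab.* 27 (1999) 1347–1356: on Cayley graphs of nonamenable groups there is a.s. no infinite cluster at $p_c$.
* (HP) Häggström–Peres, *PTRF* 113 (1999): on a Cayley graph, if $p_c<p_1<p_2$, then a.s. every infinite cluster of $\omega_{p_2}$ contains an infinite cluster of $\omega_{p_1}$.
* (LS) Lyons–Schramm, *Ann. Probab.* 27 (1999) 1809–1836: for Bernoulli percolation on a Cayley graph and any $\Gamma$-invariant measurable property of clusters, a.s. all infinite clusters have it or none does.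
* (HH) Hermon–Hutchcroft, *Invent. Math.* 224 (2021), used only for B.3: on a nonamenable transitive graph, for $p>p_c$ there are $c,C>0$ with $\mathbb P_p(n\le|C(e)|<\infty)\le Ce^{-cn}$ for all $n$.

## 3. How far cluster size and two-point decay reach

The first thing to try is to combine Kesten's bound with a count of vertices. Let $\operatorname{supp}\nu=S$ and let $B_n$ be the ball of radius $n$ about $e$. By Cauchy–Schwarz,
$$\nu^{*n}(C)=\sum_{\gamma\in C\cap B_n}\nu^{*n}(\gamma)\le\|\nu^{*n}\|_2\,|C\cap B_n|^{1/2}.$$
If $\Gamma$ is nonamenable, the first factor is at most $\|\lambda(\nu)\|^n$, which decays. If $C$ is finite, we are done. If $C$ is infinite, we need it to grow slowly. On the tree, (1) with $p=1/\sqrt3$ gives $\nu^{*2n}(e)\le(\sqrt3/2)^{2n}$, since $\lambda(1/\sqrt3)=\sqrt3/2$. So $\|\nu^{*n}\|_2=\nu^{*2n}(e)^{1/2}\le(\sqrt3/2)^n$. Also $\mathbb E|C\cap B_n|=1+\frac43\sum_{k=1}^n(3p)^k$, which is of order $(3p)^n$ for $p>\frac13$. The resulting bound on $\mathbb E\,\nu^{*n}(C)$ is a constant times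
$$\Big(\frac{\sqrt3}2\cdot\sqrt{3p}\Big)^n=\Big(\frac{3\sqrt p}2\Big)^n,$$
which decays only for $p<\frac49$. For $\frac49\le p<1$ it says nothing, although by (1) decay holds. The estimate sees only the size of $C$. It ignores the other infinite clusters, which are what the hypothesis provides.

The second thing to try is to imitate (1): show that $\tau_p(e,\gamma)$ is small when $|\gamma|$ is large. This fails in general. Take $\Gamma=\mathbb Z^2*\mathbb Z$ with the standard generators $a^{\pm1},b^{\pm1}$ of $\mathbb Z^2$ and $t^{\pm1}$ of $\mathbb Z$. The Cayley graph consists of square grids, one for each coset $g\mathbb Z^2$, joined by the edges $\{g,gt\}$, each of which is a bridge (removing it disconnects the graph). Choose $p<1$ so close to $1$ that percolation on the square grid has an infinite cluster, by Peierls' argument; it is unique by the Burton–Keane theorem. Almost surely infinitely many bridges $\{t^i,t^{i+1}\}$, $i\ge0$, are deleted. If these have indices $i_1<i_2<\cdots$, then the grids $t^{i_k+1}\mathbb Z^2$ lie in different components of the graph without these bridges, and each grid contains an infinite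 cluster. So there are infinitely many infinite clusters. But by Harris's inequality inside one grid, $\tau_p(e,a^m)\ge\theta_{\mathrm{grid}}(p)^2>0$ for all $m$. So no bound on $\tau_p(e,\gamma)$ that tends to $0$ with $|\gamma|$ can hold; the average over the walk matters.

We therefore prove a spectral gap, in a Hilbert space built from the infinite clusters themselves.

## 4. Functions on pairs (configuration, infinite cluster)

Let $\theta(q)>0$, and let $\mathcal C_q(\omega)$ be the countable set of infinite clusters of $\omega_q$.

**Definition (the space $\mathcal H_q$).** $\mathcal H_q$ is the real Hilbert space of measurable functions $f(\omega,c)$, $c\in\mathcal C_q(\omega)$, with $\|f\|^2=\mathbb E\sum_cf(\omega,c)^2<\infty$. The group acts by $(U_\gamma f)(\omega,c)=f(\gamma^{-1}\omega,\gamma^{-1}c)$.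

Formally, represent a cluster by its first vertex in a fixed enumeration of $\Gamma$. Then $\mathcal H_q=L^2(Z,\mathbb P\otimes\text{counting})$, where $Z\subset\Omega\times\Gamma$ is the measurable set of $(\omega,v)$ such that $v$ is the first vertex of an infinite cluster of $\omega_q$. The map $(\omega,c)\mapsto(\gamma\omega,\gamma c)$ takes the fiber over $\omega$ bijectively to the fiber over $\gamma\omega$, so it preserves the measure and $U$ is an orthogonal representation. Its complexification is unitary. For $f=f_1+if_2$ we have $\|f\|^2=\sum_j\|f_j\|^2$ and $\|U_sf-f\|^2=\sum_j\|U_sf_j-f_j\|^2$, so inequalities between these quadratic forms pass to the complexification.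

Let $\xi(\omega,c)=\mathbf 1[e\in c]$. Then $(U_\gamma\xi)(\omega,c)=\mathbf 1[\gamma\in c]$, and $\mathbf 1[\gamma\in c]\mathbf 1[\delta\in c]$ summed over $c$ indicates that $\gamma,\delta$ lie in the same infinite cluster. Hence
$$\langle U_\gamma\xi,U_\delta\xi\rangle=\psi_q(\gamma^{-1}\delta),\qquad\|\xi\|^2=\theta(q).\tag{3}$$
By invariance $\psi_q(\gamma^{-1})=\psi_q(\gamma)$, so $\langle U_\gamma\xi,\xi\rangle=\psi_q(\gamma)$. The closed span $\mathcal H_\xi$ of the vectors $U_\gamma\xi$ (complexified) is the cyclic representation of $\psi_q$. For symmetric $\nu$ put $N_\nu=\sum_\gamma\nu(\gamma)U_\gamma$. Since $U_\gamma^*=U_{\gamma^{-1}}$, this is self-adjoint, and $N_\nu^n=\sum_\gamma\nu^{*n}(\gamma)U_\gamma$. So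
$$\langle N_\nu^n\xi,\xi\rangle=\sum_\gamma\nu^{*n}(\gamma)\psi_q(\gamma)=\mathbb E\big[\nu^{*n}(C_q(e));\,|C_q(e)|=\infty\big].\tag{4}$$
For $q=p$ the right side is $\int_{U_\infty}p_n\,d\mu_p$ by (2). Expanding the square and using $\sum_\gamma\nu(\gamma)=1$,
$$\langle(1-N_\nu)f,f\rangle=\tfrac12\sum_\gamma\nu(\gamma)\|U_\gamma f-f\|^2.\tag{5}$$

As an example, let $s\in S$ in the four-regular tree with $q>\frac13$. Then $\|U_s\xi-\xi\|^2=\mathbb E\sum_c(\mathbf 1[s\in c]-\mathbf 1[e\in c])^2$. If the edge $\{e,s\}$ is open, the sum is $0$. If it is closed, $e$ and $s$ lie in different clusters, each infinite with conditional probability $1-\eta$, where $\eta$ is the extinction probability for parameter $q$. So $\|U_s\xi-\xi\|^2=2(1-q)(1-\eta)$.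

In view of (4) and (5), everything will follow from a gap on the span of the $U_\gamma\xi$.

**Proposition 3.** Let $p$ be as in Theorem A. There is $\varepsilon_0>0$ such that for every finite real linear combination $f=\sum_\gamma a_\gamma U_\gamma\xi\in\mathcal H_p$,
$$\sum_{s\in S}\|U_sf-f\|^2\ge\varepsilon_0\|f\|^2.$$

Why should this be true? Suppose $f$ is a unit vector with $\|U_sf-f\|$ tiny for all $s\in S$. For $v\in\Gamma$ write $f_v=U_vf$ and think of $f_v(\omega,\cdot)$ as a vector in $\ell^2(\mathcal C(\omega))$ attached to the vertex $v$. Neighboring vectors are close on average. Three things will happen.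

First, the length $\|f_v(\omega)\|$ is a scalar function of the Bernoulli configuration that is almost invariant, so by the spectral gap of the Bernoulli action it is nearly constant, near $1$. Second, split $f_v$ into its *diagonal* value $f_v(C(v))$ at $v$'s own cluster and the *off-diagonal* rest. For a fixed foreign cluster $c$, the function $v\mapsto f_v(c)$ on a cluster $\kappa\ne c$ nearly satisfies $f_v(c)=f_w(c)$ along edges. If it has finite support in $\kappa$, a Burton–Keane count shows that it must be small at the branching points of $\kappa$. So at branching points $f_v$ sits on the diagonal. Third, take branching points $e$ and $\gamma_0$ in different clusters. Then $f_e$ sits on $C(e)$, $f_{\gamma_0}$ sits on $C(\gamma_0)$, both have length near $1$, and yet $f_e\approx f_{\gamma_0}$. This is impossible.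

The delicate word is *finite support*. The value $f_v(c)$ can be nonzero at every $v$ within a bounded distance of $c$, and $\kappa$ might run alongside $c$ forever, like two adjacent rows in $\mathbb Z^2$. Section 6 excludes this for all but countably many parameters, but the given $p$ may be exceptional. So we take the branching points in a *smaller* percolation $\omega_{p_1}$, prove the gap at good parameters $p'\in(p_1,p)$ with constants independent of $p'$, and let $p'\uparrow p$.

The tool for the first point, which will be used again in Section 9, is the following.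

**Lemma 2.** Let $A$ be $[0,1]$ with Lebesgue measure or $\{0,1\}$ with $(1-p)\delta_0+p\delta_1$, $p\in(0,1)$, and let $\Gamma$ act on $L^2(A^{E/\sim})$ by $(\pi_\gamma\phi)(\omega)=\phi(\gamma^{-1}\omega)$. The subspace $L^2_0$ of functions of mean zero is equivariantly isometric to a subrepresentation of a multiple of $\ell^2(\Gamma)$. In particular $\big\|\sum_\gamma\nu(\gamma)\pi_\gamma|_{L^2_0}\big\|\le\|\lambda(\nu)\|$ for symmetric $\nu$, and the action is ergodic.

*Proof.* Take an orthonormal basis of $L^2(A)$ containing $1$. The finite tensor products of its elements, one factor for each edge and all but finitely many factors equal to $1$, form an orthonormal basis of $L^2(A^{E/\sim})$. The group permutes this basis by moving edges. A basis element other than $1$ has a nonempty finite set $T$ of edges with nontrivial factors. Its stabilizer preserves $T$, hence the finite set of endpoints of edges in $T$. As $\Gamma$ acts freely on vertices, an element of the stabilizer is determined by the image of one endpoint, so the stabilizer is finite. Thus $L^2_0$ is a direct sum of representations $\ell^2(\Gamma/M)$ with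 $M$ finite, and $\delta_{\gamma M}\mapsto|M|^{-1/2}\mathbf 1_{\gamma M}$ embeds each in $\ell^2(\Gamma)$. The norm bound follows. Since $\Gamma$ is infinite, $\ell^2(\Gamma)$ has no nonzero invariant vector, so neither has $L_0^2$; this is ergodicity. $\square$

## 5. Trifurcations and edge boundaries

**Definition (trifurcation).** A vertex $v$ is a trifurcation of a subgraph $\eta\subseteq\mathcal G$ if its cluster in $\eta$, with $v$ removed, has at least three infinite components. Let $\mathrm{Tri}(\eta)$ be the set of trifurcations.

In a 3-regular tree every vertex is a trifurcation. A connected set $K$ of $N$ vertices there has $3N-2(N-1)=N+2$ boundary edges. The next lemma says that this is the extreme case.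

**Lemma 4.** Let $H$ be a connected locally finite infinite graph, $K$ a finite set of vertices, $Y\subseteq K$ a set of trifurcations of $H$, and $L$ the set of edges of $H$ joining $K$ to its complement. Then $|Y|\le|L|$.

*Proof.* We show $|L|\ge|Y|+2$ for $Y\neq\emptyset$ by induction on $|Y|$.

*Observation.* Let $y\in Y$ and let $D$ be an infinite component of $H\setminus y$. Then $D\cup\{y\}$ is connected, contains $y\in K$, and contains a vertex outside the finite set $K$. So a path inside $D\cup\{y\}$ uses an edge of $L$. The endpoint of that edge outside $K$ is not $y$, so it lies in $D$. Distinct components $D$ give distinct edges. In particular $|L|\ge3$ if $|Y|=1$.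

Now let $|Y|\ge2$. Fix $y_0\in Y$ and let $y\in Y$ be at maximal distance from $y_0$, so $y\ne y_0$. If some $y'\in Y\setminus\{y\}$ lay in a component of $H\setminus y$ not containing $y_0$, every path from $y_0$ to $y'$ would pass through $y$, so $d_H(y_0,y')>d_H(y_0,y)$, a contradiction. Hence $Y\setminus\{y\}$ lies in one component of $H\setminus y$, and there are infinite components $D_1\ne D_2$ of $H\setminus y$ disjoint from $Y$.

Cut off $D_2$: let $H'=H\setminus D_2$ and $K'=K\setminus D_2$. The only vertex outside $D_2$ adjacent to $D_2$ is $y$, so paths can be shortened at $y$ to avoid $D_2$, and $H'$ is connected. It is infinite since it contains $D_1$. Each $y'\in Y\setminus\{y\}$ is still a trifurcation of $H'$. Indeed, the component $Q$ of $H\setminus y'$ containing $y$ contains $D_1\cup D_2$; paths in $Q$ between vertices of $Q\setminus D_2$ can be shortened at $y$, so $Q\setminus D_2$ is connected, and it is infinite since it contains $D_1$. The other components of $H\setminus y'$ are unchanged. The boundary set $L'$ for $(H',K')$ is contained in $L$ and omits every edge of $L$ with outer endpoint in $D_2$,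 of which there is at least one by the observation. By induction $|L|\ge|L'|+1\ge(|Y|-1)+2+1=|Y|+2$. $\square$

We need this for functions instead of sets.

**Corollary 5.** If $h\ge0$ is a finitely supported function on the vertices of an infinite cluster $\kappa$ of $\eta$, then
$$\sum_{\{v,w\}\in\eta;\ v,w\in\kappa}|h(v)-h(w)|\ \ge\sum_{v\in\kappa\cap\mathrm{Tri}(\eta)}h(v).$$

*Proof.* The left side is $\int_0^\infty|\partial_\kappa\{h>t\}|\,dt$, where $\partial_\kappa$ is the edge boundary in $\kappa$, because the edge $\{v,w\}$ lies in the boundary exactly for $t$ in an interval of length $|h(v)-h(w)|$. The right side is $\int_0^\infty|\mathrm{Tri}(\eta)\cap\{h>t\}|\,dt$. For each $t\ge0$ the set $\{h>t\}$ is finite, so Lemma 4 with $H=\kappa$ and $K=\{h>t\}$ compares the integrands. $\square$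

Finite support cannot be dropped: for $h\equiv1$ the left side is $0$ and the right side counts all trifurcations of $\kappa$.

Next we show that trifurcations are present.

**Lemma 6.** If $\omega_q$ ($0<q<1$) has infinitely many infinite clusters a.s., then $\mathbb P(e\in\mathrm{Tri}(\omega_q))>0$, and a.s. every infinite cluster of $\omega_q$ contains a trifurcation of $\omega_q$.

*Proof.* Choose $R\ge1$ such that with positive probability three distinct infinite clusters meet the ball $\{|v|\le R\}$. Let $E'$ be the finite set of edges with an endpoint in $\{|v|\le R-1\}$. We will reset the states in $E'$.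

Let $C$ be an infinite cluster meeting the ball. Removing $E'$ splits $C$ into finitely many components, so one of them, $C'$, is infinite. Vertices with $|v|\le R-1$ become isolated, so $C'$ contains none of them. We claim that $C'$ contains a vertex with $|v|=R$. If $C$ contains an edge of $E'$, then $C$ contains a vertex with $|v|\le R-1$, so $C'\ne C$. As $C$ is connected, some edge of $C$ joins $C'$ to its complement, and this edge was removed, so it belongs to $E'$. Its endpoint in $C'$ satisfies $|v|\ge R$ and is adjacent to a vertex of norm at most $R-1$, so it has $|v|=R$. If $C$ contains no edge of $E'$, then $C'=C$ meets the ball, necessarily at a vertex with $|v|=R$.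

Applying this to three clusters, we find fixed $y_1,y_2,y_3$ with $|y_i|=R$ that lie, with positive probability, in distinct infinite components of $\omega_q\setminus E'$. This event does not depend on the states of the edges in $E'$.

Take a breadth-first spanning tree of the ball rooted at $e$. Its edges join consecutive levels, hence lie in $E'$. The union of the root paths of $y_1,y_2,y_3$ is a tree whose only vertices at level $R$ are the leaves $y_i$. Let $z$ be the median of $y_1,y_2,y_3$ in this tree, i.e. the vertex common to the three paths between them. No $y_i$ lies on the path between the other two, because it is a leaf. So $z$ is none of the $y_i$, and $|z|<R$. The three branches from $z$ to the $y_i$ are disjoint apart from $z$ and meet $\{|v|=R\}$ only in the $y_i$. By independence, with positive probability the $y_i$ are as above and the open edges in $E'$ are exactly the edges of the three branches. Then the cluster of $z$ without $z$ consists of three pieces, namely each branch without $z$ together with the infinite component of its $y_i$. They are pairwise disconnected since vertices below level $R$ have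 no open edges outside the branches. So $z$ is a trifurcation. By invariance, $\mathbb P(e\in\mathrm{Tri}(\omega_q))=\mathbb P(z\in\mathrm{Tri}(\omega_q))>0$.

By ergodicity (Lemma 2) trifurcations exist a.s. Containing a trifurcation is an invariant property of a cluster, so by (LS) every infinite cluster has it. $\square$

The last lemma of this section provides the two branching points that will give the contradiction. They branch already in the smaller percolation and are separated even in the larger one.

**Lemma 7.** Let $p$ be as in Theorem A. Then $\Gamma$ is nonamenable and $p>p_c$. Fix $p_1\in(p_c,p)$ and write $\mathrm{Tri}=\mathrm{Tri}(\omega_{p_1})$. There is $\gamma_0\in\Gamma$ such that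
$$\beta:=\mathbb P(\Lambda)>0,\qquad\Lambda=\{e\in\mathrm{Tri},\ \gamma_0\in\mathrm{Tri},\ e\not\leftrightarrow\gamma_0\text{ in }\omega_p\}.$$

*Proof.* Let $F\subset\Gamma$ be finite. Apply Lemma 4 to $F\cap C$ in each infinite cluster $C$ of $\omega_p$ meeting $F$. The boundary edges for different $C$ are different and lie in $\partial F$, so $|\mathrm{Tri}(\omega_p)\cap F|\le|\partial F|$. Taking expectations, $|\partial F|\ge\mathbb P(e\in\mathrm{Tri}(\omega_p))\,|F|$ with a positive constant by Lemma 6. So $\Gamma$ is nonamenable. Since $\theta(p)>0$, $p\ge p_c$, and (BLPS) excludes $p=p_c$.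

By (HP) each of the infinitely many infinite $\omega_p$-clusters contains an infinite $\omega_{p_1}$-cluster. So $\omega_{p_1}$ has infinitely many infinite clusters, and by Lemma 6 each of them contains an element of $\mathrm{Tri}$. Hence a.s. there are $u,w\in\mathrm{Tri}$ with $u\not\leftrightarrow w$ in $\omega_p$. Since there are countably many pairs, some fixed $(u,w)$ has this property with positive probability. Translate by $u^{-1}$ and put $\gamma_0=u^{-1}w$. $\square$

## 6. Infinite clusters that stay close

In a tree, two disjoint connected sets $c,c'$ are joined by a unique shortest path, starting at some $a\in c$, and every path from $v\in c$ to $c'$ passes through $a$. So $d(v,c')\le n$ forces $d(v,a)\le n$, which leaves finitely many $v$. In a general graph, distinct infinite clusters may approach each other infinitely often. But then an arbitrarily small increase of the parameter merges them, and a monotone function can jump at only countably many places.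

**Lemma 8.** There is a countable $\mathcal D\subset(0,1)$ such that for $q\in(0,1)\setminus\mathcal D$, a.s.: for any two distinct infinite clusters $c,c'$ of $\omega_q$ and all $n\ge1$, the set $\{v\in c:d(v,c')\le n\}$ is finite.

*Proof.* Let $A_n(u,w;q)$ be the event that $C_q(u)\ne C_q(w)$ are both infinite and infinitely many $v\in C_q(u)$ satisfy $d(v,C_q(w))\le n$. Let $q'\in(q,1)$ and condition on $\omega_q$. Each edge outside $\omega_q$ lies in $\omega_{q'}$ with probability $\frac{q'-q}{1-q}>0$, independently.

On $A_n(u,w;q)$ choose, by a rule depending only on $\omega_q$, infinitely many such $v_i$ with pairwise distances $>2n$, and for each a geodesic of length $\le n$ from $v_i$ to $C_q(w)$. It stays within distance $n$ of $v_i$, so these geodesics are pairwise disjoint. Hence the events that they are contained in $\omega_{q'}$ are conditionally independent, and each has conditional probability at least $\big(\frac{q'-q}{1-q}\big)^n$. So with conditional probability $1$ one of them is contained in $\omega_{q'}$, and then $u\leftrightarrow w$ in $\omega_{q'}$. Since $A_n(u,w;q)\subseteq\{u\not\leftrightarrow w\text{ in }\omega_q\}$,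
$$\tau_{q'}(u,w)\ge\tau_q(u,w)+\mathbb P(A_n(u,w;q))\qquad\text{for all }q'>q.\tag{6}$$
If $\mathbb P(A_n(u,w;q))>0$, the nondecreasing function $\tau_\cdot(u,w)$ is discontinuous at $q$. Let $\mathcal D$ be the set of all discontinuities in $(0,1)$ of all the functions $\tau_\cdot(u,w)$, $u,w\in\Gamma$. A monotone function has countably many discontinuities and there are countably many pairs, so $\mathcal D$ is countable. For $q\notin\mathcal D$ all the countably many events $A_n(u,w;q)$ are null. $\square$

## 7. The gap at good parameters and its limit

We need one more tool, the mass-transport identity: if $F:\Gamma\times\Gamma\to[0,\infty]$ satisfies $F(\gamma v,\gamma w)=F(v,w)$, then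
$$\sum_wF(e,w)=\sum_wF(w^{-1},e)=\sum_wF(w,e).\tag{7}$$
The first equality translates by $w^{-1}$, and the second replaces $w$ by $w^{-1}$. For example, let
$$F(v,w)=\mathbb E\big[\deg(w)/|C_q(v)|;\ w\in C_q(v),\,|C_q(v)|<\infty\big],$$
where $\deg$ is the degree in $\omega_q$. Then (7) says that the expected average degree over $C_q(e)$ equals the expected degree of $e$, both on the event $|C_q(e)|<\infty$. The proof uses exactly this mechanism: an inequality between sums over a finite set, spread evenly over that set, becomes an inequality at $e$.

*Proof of Proposition 3.* Let $p_1,\gamma_0,\beta,\Lambda$ be as in Lemma 7 and $\ell=|\gamma_0|$. In Steps 1–3 let $p'\in(p_1,p)\setminus\mathcal D$ and $f=\sum_{|\gamma|\le n}a_\gamma U_\gamma\xi\in\mathcal H_{p'}$ with $n\ge1$ and $\|f\|=1$. Put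
$$\delta=\Big(\sum_{s\in S}\|U_sf-f\|^2\Big)^{1/2}.$$
We show $\delta\ge\delta_0$ with $\delta_0>0$ independent of $p',n,f$.

Write $f_v=U_vf$, i.e. $f_v(\omega,c)=\sum_\gamma a_\gamma\mathbf 1[v\gamma\in c]$. Then
$$f_{\gamma v}(\gamma\omega,\gamma c)=f_v(\omega,c),\qquad f_v(\omega,c)\ne0\ \Rightarrow\ d(v,c)\le n,$$
the latter because $d(v,v\gamma)=|\gamma|\le n$. Let $\|f_v(\omega)\|$ be the norm of $f_v(\omega,\cdot)$ in $\ell^2(\mathcal C_{p'}(\omega))$. It is at most $\sum_\gamma|a_\gamma|$.

**Step 1: the fiber norm is almost constant.** The purpose is to show that $f_e(\omega)$ has length close to $1$ for most $\omega$. Let $\varphi(\omega)=\|f_e(\omega)\|$. Then $\mathbb E\varphi^2=\|f\|^2=1$ and, by equivariance, $\|f_v(\omega)\|=\varphi(v^{-1}\omega)$. Let $\nu_0$ be uniform on $S$. By Lemma 7 and (K), $\rho_0=\|\lambda(\nu_0)\|<1$. By Lemma 2, $\sum_s\nu_0(s)\pi_s$ has norm at most $\rho_0$ on $L_0^2(\Omega)$. Apply this to $\varphi-\mathbb E\varphi$, and expand the square as in (5):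
$$(1-\rho_0)\operatorname{Var}\varphi\le\frac1{2|S|}\sum_s\mathbb E|\varphi(s^{-1}\omega)-\varphi(\omega)|^2\le\frac1{2|S|}\sum_s\mathbb E\|f_s(\omega)-f_e(\omega)\|^2=\frac{\delta^2}{2|S|}.$$
The middle inequality is the reverse triangle inequality in the fiber. So
$$\operatorname{Var}\varphi\le k_0^2\delta^2,\quad k_0^2=\frac1{2|S|(1-\rho_0)},\qquad(\mathbb E\varphi)^2=1-\operatorname{Var}\varphi\ge1-k_0^2\delta^2.\tag{8}$$

**Step 2: the off-diagonal part is small at trifurcations.** The purpose is to bound, for $e\in\mathrm{Tri}$, the part of $f_e$ living on clusters other than $C_{p'}(e)$. For $v$ in an infinite $\omega_{p_1}$-cluster, hence in an infinite $\omega_{p'}$-cluster, put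
$$g_v(c)=f_v(c)\ \text{ for }c\in\mathcal C_{p'},\ c\ne C_{p'}(v),\qquad g_v(C_{p'}(v))=0.$$

Let $\kappa$ be an infinite cluster of $\omega_{p_1}$ and $c\in\mathcal C_{p'}$. All of $\kappa$ lies in one cluster of $\omega_{p'}$. For $v\in\kappa$, $g_v(c)\ne0$ implies that $c$ is a different cluster and $d(v,c)\le n$. Since $p'\notin\mathcal D$, Lemma 8 shows that a.s.
$$n(\kappa,c):=|\{v\in\kappa:g_v(c)\ne0\}|<\infty.$$
So $h=g_\cdot(c)^2$ is finitely supported on $\kappa$, and Corollary 5 with $\eta=\omega_{p_1}$ gives
$$A(\kappa,c):=\sum_{v\in\kappa\cap\mathrm{Tri}}g_v(c)^2\le B(\kappa,c):=\sum_{v\in\kappa}b_v(c),\qquad b_v(c):=\tfrac12\sum_{s:(v,vs)\in\omega_{p_1}}|g_v(c)^2-g_{vs}(c)^2|,$$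
because $\sum_{v\in\kappa}\sum_s$ counts each edge of $\kappa$ twice.

To bring this to $e$, spread both sides evenly over the $n(\kappa,c)$ vertices where $g_\cdot(c)\ne0$. For $v,w\in\Gamma$ let
$$F(v,w)=\mathbb E\sum_c\mathbf 1[v,w\text{ in the same infinite }\omega_{p_1}\text{-cluster }\kappa]\,\frac{\mathbf 1[g_w(c)\ne0]}{n(\kappa,c)}\,\mathbf 1[v\in\mathrm{Tri}]\,g_v(c)^2,$$
and let $F'$ be the same with $\mathbf 1[v\in\mathrm{Tri}]g_v(c)^2$ replaced by $b_v(c)$. Terms with $n(\kappa,c)=0$ are omitted; for these, $g_\cdot(c)$ and $b_\cdot(c)$ vanish on $\kappa$. Since $g_{\gamma v}(\gamma\omega,\gamma c)=g_v(\omega,c)$, both $F$ and $F'$ are invariant and (7) applies. Write $\kappa(e)$ for the $\omega_{p_1}$-cluster of $e$; sums over $c$ involving $g_e$, $b_e$ or $\kappa(e)$ are restricted to the event that $\kappa(e)$ is infinite. When $n(\kappa(e),c)\ge1$, the weights $\mathbf 1[g_w(c)\ne0]/n(\kappa(e),c)$ sum to $1$ over $w\in\kappa(e)$. Hence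
$$\sum_wF(e,w)=\mathbb E[\|g_e\|^2;e\in\mathrm{Tri}],\qquad\sum_wF'(e,w)=\mathbb E\sum_cb_e(c).$$
On the receiving side,
$$\sum_vF(v,e)=\mathbb E\sum_c\frac{\mathbf 1[g_e(c)\ne0]}{n(\kappa(e),c)}A(\kappa(e),c)\le\mathbb E\sum_c\frac{\mathbf 1[g_e(c)\ne0]}{n(\kappa(e),c)}B(\kappa(e),c)=\sum_vF'(v,e).$$
By (7) for $F$ and $F'$,
$$\mathbb E[\|g_e\|^2;e\in\mathrm{Tri}]\le\mathbb E\sum_cb_e(c).\tag{9}$$

It remains to bound the right side by $\delta$. If $(e,s)\in\omega_{p_1}$, then $C_{p'}(e)=C_{p'}(s)$. For this cluster $c$, $g_e(c)=g_s(c)=0$; for all other $c$, $g_e(c)=f_e(c)$ and $g_s(c)=f_s(c)$. In all cases $|g_e(c)^2-g_s(c)^2|\le|f_e(c)-f_s(c)|\,|f_e(c)+f_s(c)|$. Here it matters that the diagonal is the same cluster at both ends of an open edge. By Cauchy–Schwarz in $\mathcal H_{p'}$, $\|f+U_sf\|\le2$, and Cauchy–Schwarz over $S$,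
$$\mathbb E[\|g_e\|^2;e\in\mathrm{Tri}]\le\tfrac12\sum_s\|f-U_sf\|\,\|f+U_sf\|\le\sum_s\|f-U_sf\|\le|S|^{1/2}\delta.\tag{10}$$
By invariance $\mathbb E[\|g_{\gamma_0}\|^2;\gamma_0\in\mathrm{Tri}]\le|S|^{1/2}\delta$ as well.

**Step 3: two separated trifurcations bound $\delta$ from below.** On $\Lambda$, $e$ and $\gamma_0$ lie in infinite $\omega_{p_1}$-clusters, and $C_{p'}(e)\ne C_{p'}(\gamma_0)$ because $\omega_{p'}\subseteq\omega_p$. So the cluster $C_{p'}(e)$ is off-diagonal for $\gamma_0$, and $|f_{\gamma_0}(C_{p'}(e))|\le\|g_{\gamma_0}\|$. Hence on $\Lambda$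
$$\varphi\le|f_e(C_{p'}(e))|+\|g_e\|\le\|f_e-f_{\gamma_0}\|+\|g_{\gamma_0}\|+\|g_e\|.$$
Write $\gamma_0=s_1\cdots s_\ell$ with $s_i\in S$; by telescoping, $\|f-U_{\gamma_0}f\|\le\sum_i\|f-U_{s_i}f\|\le\ell\delta$. Take $L^2(\Lambda)$-norms and use (10) twice on the right. On the left use $\|\varphi\|_{L^2(\Lambda)}\ge\sqrt\beta\,\mathbb E\varphi-\|\varphi-\mathbb E\varphi\|_{L^2}$ and (8). This gives
$$\sqrt\beta\,\big(\max\{0,1-k_0^2\delta^2\}\big)^{1/2}-k_0\delta\le\|\varphi\|_{L^2(\Lambda)}\le\ell\delta+2|S|^{1/4}\delta^{1/2}.\tag{11}$$
As $\delta\to0$, the left side tends to $\sqrt\beta>0$ and the right side to $0$. So $\delta\ge\delta_0$ for some $\delta_0>0$ depending only on $\beta,k_0,\ell,|S|$. None of these depends on $p'$, because $\Lambda$ was defined through $\omega_{p_1}$ and $\omega_p$ only. With $\varepsilon_0=\delta_0^2$ and by homogeneity, the claimed inequality holds in $\mathcal H_{p'}$ for all $p'\in(p_1,p)\setminus\mathcal D$.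

**Step 4: passing to $p$.** The purpose is to let $p'\uparrow p$ along $(p_1,p)\setminus\mathcal D$, which accumulates at $p$ since $\mathcal D$ is countable. For given coefficients $(a_\gamma)$, (3) shows that $\|f\|^2$ and $\|U_sf-f\|^2=2\|f\|^2-2\langle U_sf,f\rangle$ are finite linear combinations of values of $\psi_{p'}$. So it suffices that $\psi_{p'}\to\psi_p$ pointwise. The events $\{e\leftrightarrow\gamma\text{ in }\omega_{p'},|C_{p'}(e)|=\infty\}$ increase with $p'$ and are contained in $\{e\leftrightarrow\gamma\text{ in }\omega_p,|C_p(e)|=\infty\}$. We claim that their union is a.s. the latter event. On it, by (HP), $C_p(e)$ a.s. contains an infinite $\omega_{p_1}$-cluster. Choose paths in $\omega_p$ from $e$ to that cluster and from $e$ to $\gamma$. Their finitely many edges have $\mathsf u_\epsilon<p$, so they lie in $\omega_{p'}$ for $p'<p$ close to $p$. Then $e\leftrightarrow\gamma$ in $\omega_{p'}$ and $C_{p'}(e)$ is infinite. Thus the inequality of Steps 1–3 passes to $\mathcal H_p$. $\square$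

If $p\notin\mathcal D$, one may take $p_1=p'=p$ throughout: by Lemma 6 every infinite cluster of $\omega_p$ contains an element of $\mathrm{Tri}(\omega_p)$, so $\gamma_0$ exists as in Lemma 7, and Steps 1–3 apply verbatim. The two extra parameters are there for $p\in\mathcal D$.

## 8. From the gap to exponential decay

*Proof of Theorems A and B.1.* Let $\nu$ be symmetric with generating support, and let there be a.s. infinitely many infinite clusters at $p$.

**Step 1: the gap for $\nu$.** Proposition 3 concerns $S$, and we transfer it to $\nu$. For $s\in S$ write $s=t_1\cdots t_k$ with $t_i\in\operatorname{supp}\nu$. Telescoping and Cauchy–Schwarz give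
$$\|U_sf-f\|^2\le k\sum_i\|U_{t_i}f-f\|^2\le k\sum_i\nu(t_i)^{-1}\sum_t\nu(t)\|U_tf-f\|^2.$$
Sum over the finite set $S$ and use Proposition 3 and (5). There is $D\in(0,1)$ with
$$\langle(1-N_\nu)f,f\rangle\ge D\|f\|^2\tag{12}$$
for $f$ in the span of the $U_\gamma\xi$ in $\mathcal H_p$, hence on its closure $\mathcal H_\xi$ and on the complexification. (If $\operatorname{supp}\nu=S$, any $D\in(0,1)$ with $D\le\frac12\min_{s\in S}\nu(s)\,\varepsilon_0$ will do.) The inequality of Proposition 3 extends in the same way: $\sum_{s\in S}\|U_sf-f\|^2\ge\varepsilon_0$ for all unit vectors in the complexification of $\mathcal H_\xi$. So the cyclic representation of $\psi_p$ has no almost invariant unit vectors.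

**Step 2: the bottom of the spectrum.** Inequality (12) bounds the spectrum from above. The purpose here is to bound it from below for the spectral measure of $\xi$, so that odd times are controlled too. Let $m$ be the spectral measure of $\xi$ for $N_\nu|_{\mathcal H_\xi}$. It has mass $\|\xi\|^2=\theta(p)$, and $\operatorname{supp}m\subset[-1,r]$ with $r=1-D\in(0,1)$. By (4), $\int\lambda^n\,dm=\sum_\gamma\nu^{*n}(\gamma)\psi_p(\gamma)\ge0$ for every $n$. Put $b_+=\max(0,\max\operatorname{supp}m)\le r$ and $a=-\min\operatorname{supp}m$. If $a>b_+$, choose $a'\in(b_+,a)$. Then $m([-a,-a'])>0$, since $-a\in\operatorname{supp}m$, and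
$$\int\lambda^{2k+1}\,dm\le\theta(p)\,b_+^{2k+1}-a'^{\,2k+1}\,m([-a,-a'])<0\qquad\text{for large }k,$$
a contradiction. So $a\le b_+\le r$ and $\operatorname{supp}m\subset[-r,r]$.

**Step 3: decay, averaged and pointwise.** By (2) and (4),
$$\int_{U_\infty}p_n\,d\mu_p=\langle N_\nu^n\xi,\xi\rangle=\int\lambda^n\,dm\le\theta(p)\,r^n\qquad(n\ge0).$$
For every $r'\in(r,1)$ this gives $\int_{U_\infty}\sum_n(r')^{-n}p_n\,d\mu_p<\infty$. So for a.e. $x\in U_\infty$ we have $p_n(x)\le(r')^n$ for all large $n$, and $\rho^{\mathcal S}_\nu(x)\le r'$. Letting $r'\downarrow r$ along a sequence, $\rho^{\mathcal S}_\nu(x)\le r<1$ for a.e. $x\in U_\infty$. This proves Theorem B.1, and Theorem A is the case $\operatorname{supp}\nu=S$. $\square$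

## 9. A unique infinite cluster

*Proof of Theorem B.2.* Let $C_\infty(x)$ be the unique infinite cluster. In Section 1 we bounded the *average* return probability from below by Harris's inequality. For the pointwise statement we use mixing.

**Step 1: the return probability as an orbit of an averaging operator.** On $L^2(X,\mu_p)$ put $(\pi_\gamma\phi)(x)=\phi(\gamma^{-1}x)$ and $N=\sum_\gamma\nu(\gamma)\pi_\gamma$. Since $\mathcal G_{\gamma^{-1}x}=\gamma^{-1}\mathcal G_x$, we have $\gamma^{-1}x\in U_\infty$ if and only if $\gamma\in C_\infty(x)$ (up to null sets). Hence $(N^n\mathbf 1_{U_\infty})(x)=\nu^{*n}(C_\infty(x))$, which equals $p_n(x)$ for $x\in U_\infty$.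

**Step 2: $N^n\to0$ strongly on $L^2_0(X)$.** We first show that $\lambda(\nu)$ has no eigenvalue $\pm1$ on $\ell^2(\Gamma)$. Such an eigenvector $h\ne0$ satisfies $\lambda(\nu*\nu)h=h$, so $|h|\le\lambda(\nu*\nu)|h|$ pointwise. The set where $|h|$ is maximal is nonempty and finite, because $h\in\ell^2(\Gamma)$. At a point $g$ of this set, $|h|(g)\le\sum_\gamma(\nu*\nu)(\gamma)\,|h|(\gamma^{-1}g)\le\max|h|$, so equality holds and $\gamma^{-1}g$ is in the set for every $\gamma\in\operatorname{supp}(\nu*\nu)$. Thus the set is invariant under left multiplication by the subgroup generated by $\operatorname{supp}(\nu*\nu)$. This subgroup consists of the products of even length of elements of $\operatorname{supp}\nu$. For fixed $t\in\operatorname{supp}\nu$, every product $w$ of odd length has $t^{-1}w$ of even length, so the subgroup has index at most $2$ and is infinite. An infinite group acting freely cannot preserve a nonempty finite set, a contradiction.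

By Lemma 2, $L^2_0(X)$ embeds in a multiple of $\ell^2(\Gamma)$. An eigenvector there would have a nonzero component in some copy of $\ell^2(\Gamma)$, so $N$ has no eigenvalue $\pm1$ on $L_0^2(X)$ either. For $\phi\in L_0^2(X)$ with spectral measure $m_\phi$, $\|N^n\phi\|^2=\int\lambda^{2n}\,dm_\phi\to0$ by dominated convergence, since $m_\phi$ lives on $[-1,1]$ and does not charge $\pm1$.

**Step 3: conclusion.** As $N1=1$, Step 2 gives $N^n\mathbf 1_{U_\infty}\to\theta(p)$ in $L^2$, hence a.e. along a subsequence $(n_k)$. So for a.e. $x\in U_\infty$, $p_{n_k}(x)\to\theta(p)>0$, which gives $\rho^{\mathcal S}_\nu(x)=1$.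

For the representation: every fiber of $\mathcal H_p$ has exactly one point, so $\mathcal H_p\cong L^2(\Omega)$ with translation action and $\xi=\mathbf 1[|C_p(e)|=\infty]$. Step 2 applied to $\Omega$ (Lemma 2 with $A=[0,1]$) shows $N_\nu^n\xi\to\theta(p)$ in $L^2(\Omega)$. So the nonzero constant $\theta(p)$ lies in $\mathcal H_\xi$, and it is invariant. $\square$

Together with Theorem B.1 and Newman–Schulman this proves the equivalence stated after Theorem B.

## 10. Averaging over clusters of all sizes

*Proof of Theorem B.3.* Theorem A concerns infinite clusters. Including finite ones needs only that large finite clusters are rare and small ones are hard to hit. By Lemma 7, $\Gamma$ is nonamenable and $p>p_c$, so (HH) applies and $\rho_\nu=\|\lambda(\nu)\|<1$ by (K). For every $\gamma$,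
$$\nu^{*n}(\gamma)=\langle\lambda(\nu)^n\delta_e,\delta_\gamma\rangle\le\rho_\nu^n.$$
Now $\sum_\gamma\nu^{*n}(\gamma)\tau_p(e,\gamma)=\mathbb E[\nu^{*n}(C_p(e))]$. Split according to $|C_p(e)|$. On $|C_p(e)|=\infty$ the contribution is at most $\theta(p)r^n\le r^n$ by Theorem B.1. On $n\le|C_p(e)|<\infty$ use $\nu^{*n}(C_p(e))\le1$ and (HH). On $|C_p(e)|<n$ use $\nu^{*n}(C_p(e))\le n\rho_\nu^n$. Altogether
$$\sum_\gamma\nu^{*n}(\gamma)\tau_p(e,\gamma)\le r^n+Ce^{-cn}+n\rho_\nu^n,$$
which is at most a constant times $r_1^n$ for any $r_1<1$ larger than $r$, $e^{-c}$ and $\rho_\nu$. For $q\le p$ use $\tau_q\le\tau_p$. $\square$
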